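\title{Dynamic asymptotic dimension along homomorphisms of \'etale groupoids}

\begin{abstract}
For a continuous homomorphism $\pi\colon G\to H$ of locally compact Hausdorff \'etale groupoids, let $\operatorname{dad}(\pi)$ be the supremum of the dynamic asymptotic dimensions of the preimages $\pi^{-1}(L)$ of the open subgroupoids $L\subseteq H$ of dimension zero. We prove that $\operatorname{dad}(G)\le\operatorname{dad}(\pi)+\operatorname{dad}(H)$. The proof constructs two families of $\operatorname{dad}(\pi)+\operatorname{dad}(H)+1$ sets, one from the base and one from the fibers, each covering every point many times, and intersects them index by index. We also prove an inequality for compositions, a product inequality, and a description of $\operatorname{dad}(\pi)$ by the kernel when $H$ is principal, and we show that equality occurs for every pair of finite values.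
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A groupoid $G$ is a small category in which every arrow is invertible. Objects are identified with their identity arrows, the \emph{units}, which form the unit space $G^0\subseteq G$. An arrow $g$ goes from its source $s(g)$ to its range $r(g)$, and $gh$ is defined exactly when $s(g)=r(h)$. Throughout, $G$ carries a locally compact Hausdorff topology for which product and inversion are continuous, and $G$ is \emph{\'etale}: the maps $r,s\colon G\to G^0$ are local homeomorphisms. The word ``groupoid'' always includes these assumptions; second countability is not assumed. A \emph{subgroupoid} is a subset closed under products and inverses. It need not contain all units, it may be empty, and if it is open it is again a locally compact Hausdorff \'etale groupoid. The groupoid $G$ is \emph{principal} if every arrow $g$ with $s(g)=r(g)$ is a unit. For $A\subseteq G$ and $U\subseteq G^0$ we write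
\[
A|_U=\{g\in A: s(g),r(g)\in U\},
\]
and $\langle A\rangle$ for the subgroupoid generated by $A$; it consists of the units in $s(A)\cup r(A)$ and all products of elements of $A\cup A^{-1}$.

\begin{definition}\label{def:dad}
Following Guentner, Willett and Yu, we say that $G$ has \emph{dynamic asymptotic dimension at most $d$}, for an integer $d\ge0$, if for every open relatively compact set $K\subseteq G$ there are open sets $U_0,\dots,U_d\subseteq G^0$ covering $s(K)\cup r(K)$ such that each $\langle K|_{U_i}\rangle$ is relatively compact in $G$. The least such $d$ is $\operatorname{dad}(G)$, and $\operatorname{dad}(G)=\infty$ if there is none.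
\end{definition}

The sets $U_i$ may be empty, so dimension at most $d$ implies dimension at most $d+1$, and $\operatorname{dad}(\emptyset)=0$. One should think of $K$ as a set of allowed steps. The definition asks for a coloring of the unit space by $d+1$ colors such that walks with steps in $K$ that keep one color cannot travel far. Three cases show what is measured. If $G=G^0$ is a space, then $\langle K\rangle=K$ and $\operatorname{dad}(G)=0$; the topological dimension of $G^0$ is invisible. If $G$ is a discrete group, one of the $U_i$ contains the only unit, so $\operatorname{dad}(G)=0$ if every finite subset generates a finite subgroup, and $\operatorname{dad}(G)=\infty$ otherwise. For the action of $\mathbb Z^n$ by translation on the $n$-th power of the $2$-adic integers the dimension is $n$ (Sections~\ref{sec:odometer} and~\ref{sec:sharp}); here the invariant sees the large-scale dimension of the orbits.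

For a map of spaces one expects the dimension of the domain to be at most the dimension of the target plus the largest dimension of a fiber. In the present theory the groupoids of dimension zero take the place of points, and this leads to the following notion of fiber dimension. For a continuous homomorphism $\pi\colon G\to H$ put
\[
\operatorname{dad}(\pi)=\sup\{\operatorname{dad}(\pi^{-1}(L)) : L\subseteq H \text{ an open subgroupoid with } \operatorname{dad}(L)=0\}.
\]
Since $L$ is open, $\pi^{-1}(L)$ is an open subgroupoid of $G$, so its dimension is defined. If $\pi$ is the identity, then $\operatorname{dad}(\pi)=0$; if $H$ is the trivial group, then $\operatorname{dad}(\pi)=\operatorname{dad}(G)$. In both cases $\operatorname{dad}(G)=\operatorname{dad}(\pi)+\operatorname{dad}(H)$. Equality cannot hold in general: for the inclusion $H^0\to H$ all preimages are spaces, so domain and map have dimension $0$ whatever $\operatorname{dad}(H)$ is. The conjecture posed in \cite{Boenicke} is that the inequality $\le$ always holds. We prove it.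

\begin{theorem}\label{thm:A}
For every continuous homomorphism $\pi\colon G\to H$ of \'etale groupoids,
\[
\operatorname{dad}(G)\le\operatorname{dad}(\pi)+\operatorname{dad}(H).
\]
\end{theorem}

The second theorem collects consequences, simpler descriptions of $\operatorname{dad}(\pi)$, and sharpness. A map is \emph{proper} if preimages of compact sets are compact.

\begin{theorem}\label{thm:B}
Let $\pi\colon G\to H$ and $\rho\colon H\to J$ be continuous homomorphisms of \'etale groupoids.
\begin{enumerate}
\item[(1)] $\operatorname{dad}(\rho\circ\pi)\le\operatorname{dad}(\pi)+\operatorname{dad}(\rho)$. Theorem~\ref{thm:A} is the case where $J$ is the trivial group.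
\item[(2)] $\operatorname{dad}(\pi)\le\operatorname{dad}(G)\le\operatorname{dad}(\pi)+\operatorname{dad}(H)$. In particular $\operatorname{dad}(G)=\operatorname{dad}(\pi)$ if $\operatorname{dad}(H)=0$.
\item[(3)] $\operatorname{dad}(\pi)$ is the supremum of $\operatorname{dad}(\pi^{-1}(L))$ over the open subgroupoids $L\subseteq H$ that are relatively compact in $H$.
\item[(4)] If $H$ is principal, then $\operatorname{dad}(\pi)=\operatorname{dad}(\ker\pi)$, where $\ker\pi=\pi^{-1}(H^0)$. Hence $\operatorname{dad}(G)\le\operatorname{dad}(\ker\pi)+\operatorname{dad}(H)$.
\item[(5)] If the restriction of $\pi$ to $G|_C$ is proper for every compact $C\subseteq G^0$, then $\operatorname{dad}(\pi)=0$ and $\operatorname{dad}(G)\le\operatorname{dad}(H)$.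
\item[(6)] $\operatorname{dad}(G\times H)\le\operatorname{dad}(G)+\operatorname{dad}(H)$, and $\operatorname{dad}(G\times L)\le\operatorname{dad}(G)$ for every groupoid $L$ with $\operatorname{dad}(L)=0$.
\item[(7)] For all integers $m,d\ge0$ there is a continuous homomorphism $\pi\colon G\to H$ with $\operatorname{dad}(\pi)=m$, $\operatorname{dad}(H)=d$ and $\operatorname{dad}(G)=m+d$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:odometer} carries out the argument by hand in an example with three colors and isolates what is missing in general. Section~\ref{sec:scales} restates Definition~\ref{def:dad} in terms of compact sets and word lengths. The two main tools are a Kolmogorov-type covering lemma (Section~\ref{sec:mult}) and a gluing lemma (Section~\ref{sec:gluing}, which ends with the proof of Theorem~\ref{thm:A}). Theorem~\ref{thm:B} is proved in Sections~\ref{sec:B} and~\ref{sec:sharp}.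

\section{The odometer and its square}\label{sec:odometer}

Let $\mathbb Z_2=\varprojlim\mathbb Z/2^l\mathbb Z$ be the compact group of $2$-adic integers. It contains $\mathbb Z$, and each $x\in\mathbb Z_2$ has a residue modulo $2^l$ that depends continuously and additively on $x$. For $n\ge0$ let $G_n=\mathbb Z_2^n\rtimes\mathbb Z^n$ be the transformation groupoid of the translation action: $G_n=\mathbb Z^n\times\mathbb Z_2^n$ as a space, with
\[
s(\gamma,x)=x,\qquad r(\gamma,x)=x+\gamma,\qquad (\gamma',x+\gamma)(\gamma,x)=(\gamma'+\gamma,x),
\]
where $x$ is identified with the unit $(0,x)$. Then $G_0$ is a point and $G_{m+d}=G_m\times G_d$. The sets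
\[
K_R=\{\gamma\in\mathbb Z^n:\|\gamma\|_\infty\le R\}\times\mathbb Z_2^n\qquad(R\ge 1)
\]
are compact and open and increase to $G_n$. So a subset of $G_n$ is relatively compact if and only if it lies in some $K_R$, and it suffices to test Definition~\ref{def:dad} on $K=K_R$.

An \emph{arc} modulo $2^l$ is a set of cyclically consecutive residues. A walk with short steps cannot jump over a long arc.

\begin{lemma}\label{lem:arc}
Let $T$ be an arc modulo $2^l$ with $|T|\ge R$, and let $Y\subseteq\mathbb Z_2$ be the clopen set of points with residue outside $T$. If $x_0,\dots,x_t\in Y$ and $x_u=x_{u-1}+n_u$ with integers $|n_u|\le R$, then $|n_1+\dots+n_t|<2^l$.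
\end{lemma}

\begin{proof}
The residues outside $T$ have representatives in an interval $I$ of $2^l-|T|$ consecutive integers. Let $a_u\in I$ represent the residue of $x_u$. The integer $a_u-a_{u-1}-n_u$ is divisible by $2^l$ and has absolute value at most $(2^l-|T|-1)+R<2^l$, so it vanishes. Hence $n_1+\dots+n_t=a_t-a_0$, a difference of two elements of $I$.
\end{proof}

\begin{example}\label{ex:G1}
We have $\operatorname{dad}(G_1)=1$. Given $R$, choose $l$ with $2^{l-1}\ge R$, let $T_1,T_2$ be two complementary arcs of length $2^{l-1}$, and let $Y_j$ be the set of points with residue outside $T_j$. The clopen sets $Y_1,Y_2$ cover $\mathbb Z_2$, and $\langle K_R|_{Y_j}\rangle\subseteq K_{2^l}$ by Lemma~\ref{lem:arc}. One set does not suffice: it would have to be all of $\mathbb Z_2$, and $\langle K_1\rangle=G_1$ is not compact.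
\end{example}

Now consider $G_2=G_1\times G_1$ and the projection $\pi$ onto the second factor. The products $Y_a\times Y_b$ of the sets in Example~\ref{ex:G1} give a cover by four sets, hence only $\operatorname{dad}(G_2)\le3$. To get by with three, we give $G_1$ more sets than it needs and ask in return that they overlap.

\begin{example}\label{ex:G2}
We show $\operatorname{dad}(G_2)\le2$. Given $R$, choose $l$ with $2^l\ge3R$ and partition the residues modulo $2^l$ into three arcs $T_1,T_2,T_3$ of length at least $R$. Let $Y_j\subseteq\mathbb Z_2$ be the set of points with residue outside $T_j$. Every point of $\mathbb Z_2$ lies in two of the three sets $Y_j$. Put $F_j=Y_j\times Y_j$. For a unit $(x,y)$, two indices $j$ have $x\in Y_j$ and two have $y\in Y_j$; as $2+2>3$, some index has both properties. So $F_1,F_2,F_3$ cover $\mathbb Z_2^2$ (Figure~\ref{fig:grid}), and Lemma~\ref{lem:arc} applied to each coordinate gives $\langle K_R|_{F_j}\rangle\subseteq K_{2^l}$.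
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \x in {0,3} \foreach \y in {0,3} \fill[gray!30] (\x,\y) rectangle +(2,2);
\draw[gray] (0,0) grid (6,6);
\foreach \x in {0,3} \foreach \y in {0,3}
  \foreach \p/\q/\w in {0/0/{2,3},1/0/3,2/0/2,0/1/3,1/1/{1,3},2/1/1,0/2/2,1/2/1,2/2/{1,2}}
    \node at (\x+\p+0.5,\y+\q+0.5) {\small $\w$};
\foreach \x/\w in {0/1,1/2,2/3,3/1,4/2,5/3}
  {\node at (\x+0.5,-0.4) {\small $T_{\w}$}; \node at (-0.4,\x+0.5) {\small $T_{\w}$};}
\end{tikzpicture}
\caption{A $\mathbb Z^2$-orbit in $\mathbb Z_2\times\mathbb Z_2$, two periods $2^l$ in each direction. Columns and rows record the arc $T_a$, $T_b$ containing the residue of the first and second coordinate. A cell lies in $F_j=Y_j\times Y_j$ exactly when $j\notin\{a,b\}$, and it is labeled by these $j$; no cell is without a label. The set $F_3$ is shaded: it consists of rectangles separated by corridors of width at least $R$.}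
\label{fig:grid}
\end{figure}

In terms of $\pi$, we have $F_j=B_j\cap\pi^{-1}(Y_j)$ with $B_j=Y_j\times\mathbb Z_2$. The sets $Y_j$ in the base confine a walk in the direction of $H$. The sets $B_j$ confine it in the direction of the fibers; they do not generate relatively compact subgroupoids by themselves, but they do so over $Y_j$. For general $m=\operatorname{dad}(\pi)$ and $d=\operatorname{dad}(H)$ we take $k=m+d+1$ indices and look for sets $Y_1,\dots,Y_k$ that cover each point at least $k-d=m+1$ times and sets $B_1,\dots,B_k$ that cover each point at least $k-m=d+1$ times. Since $(m+1)+(d+1)>k$, the sets $B_j\cap\pi^{-1}(Y_j)$ then form a cover.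

Two things came for free in the example. The first is the existence of covers of high multiplicity; Section~\ref{sec:mult} produces them from the definition. The second is more serious. The sets $B_j$ were pulled back along the other projection, which a general $\pi$ does not have. The hypothesis $\operatorname{dad}(\pi)\le m$ gives covers only over small pieces of $H$, and covers chosen independently over neighboring pieces do not fit together. For instance, fix $y\in\mathbb Z_2$ and consider $Y_1\times\{y\}$ and $Y_2\times\{y+1\}$. Each confines walks with steps in $K_R$, by Lemma~\ref{lem:arc}. Their union does not: since $Y_1\cup Y_2=\mathbb Z_2$, a walk with steps $(1,0)$ and $(1,\pm1)$ can advance forever in the first coordinate, changing rows to avoid each gap. The remedy, in Section~\ref{sec:gluing}, is to treat the pieces one after the other, each at a scale larger than the bound obtained for the earlier ones.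

\section{Scales and bounded sets}\label{sec:scales}

Definition~\ref{def:dad} uses open sets, while the constructions below take images under $\pi$, products and intersections, which preserve compact sets. This section translates the definition into compact terms and shows that relative compactness of a generated subgroupoid is a bound on word length.

For $A,B\subseteq G$ let $AB=\{ab: a\in A,\ b\in B,\ s(a)=r(b)\}$. We use the following facts.
\begin{enumerate}
\item[(T1)] In a locally compact Hausdorff space, if $C$ is compact, $O$ is open and $C\subseteq O$, then $C$ has a compact neighborhood contained in $O$.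
\item[(T2)] If $A,B\subseteq G$ are compact, then $AB$ is compact, as the composable pairs form a closed subset of $A\times B$.
\item[(T3)] The unit space $G^0$ is open in $G$. Indeed, if $s$ is injective on an open neighborhood $O$ of a unit $x$, then each $g$ in the open set $O\cap s^{-1}(O)\ni x$ has the same source as $s(g)\in O$, so $g=s(g)$.
\item[(T4)] If $A\subseteq G$ is open, then $\langle A\rangle$ is open. The sets $s(A),r(A),A^{-1}$ are open, so it suffices to show that $AB$ is open for open $A,B$. Let $a\in A$, $b\in B$ be composable, let $O\subseteq B$ be an open neighborhood of $b$ that $s$ maps homeomorphically onto an open set, and let $\sigma$ be the inverse of $s|_O$. The map $g\mapsto g\,\sigma(s(g))^{-1}$ is continuous near $ab$ and sends $ab$ to $a$. So for $g$ near $ab$ we have $g=\bigl(g\,\sigma(s(g))^{-1}\bigr)\sigma(s(g))\in AB$.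
\item[(T5)] (Shrinking.) Let $X\subseteq G^0$ be compact and $V_1,\dots,V_k\subseteq G^0$ open, and suppose every $x\in X$ lies in at least $l$ of the $V_i$. Then there are compact $F_i\subseteq V_i\cap X$ such that every $x\in X$ lies in at least $l$ of the $F_i$. Indeed, the sets $V_S=X\cap\bigcap_{i\in S}V_i$ with $|S|=l$ form an open cover of $X$. By (T1) every point has a compact neighborhood in $X$ inside some $V_S$; finitely many of these cover $X$, and grouping them gives compact $E_S\subseteq V_S$ covering $X$. Put $F_i=\bigcup_{S\ni i}E_S$.
\end{enumerate}

\begin{definition}\label{def:scale}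
A \emph{scale} in $G$ is a compact set $Q\subseteq G$ with $Q=Q^{-1}$ and $s(Q)\subseteq Q$. Its \emph{unit set} is the compact set $X=Q\cap G^0=s(Q)=r(Q)$. A set $U\subseteq G^0$ is \emph{$Q$-bounded} if $\langle Q|_U\rangle\subseteq Q^N$ for some $N\ge1$.
\end{definition}

Put $Q^0=X$. The powers $Q^n$ are scales with unit set $X$ by (T2), they satisfy $Q^aQ^b\subseteq Q^{a+b}$, and $Q^n\subseteq Q^{n+1}$ because $g=g\,s(g)$. Hence finitely many $Q$-bounded sets admit a common $N$. Subsets of $Q$-bounded sets are $Q$-bounded. If $\pi\colon G\to H$ is a continuous homomorphism, then $\pi(Q)$ is a scale with unit set $\pi(X)$, since $\pi$ commutes with $s$ and with inversion.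

A \emph{word} of length $n\ge1$ in $Q|_U$ is a sequence $q_1,\dots,q_n\in Q$ with $s(q_{t+1})=r(q_t)$ whose \emph{vertices} $x_0=s(q_1)$ and $x_t=r(q_t)$ all lie in $U$; we write it, and its product, as $q_n\cdots q_1$. A word of length $0$ is a unit in $X\cap U$. The elements of $\langle Q|_U\rangle$ are exactly the products of words in $Q|_U$. The \emph{partial products} of a word are $g_0=x_0$ and $g_t=q_t\cdots q_1$; they lie in $\langle Q|_U\rangle$ and have the same source. In a word of minimal length representing a given element they are pairwise distinct, since $g_t=g_{t'}$ with $t<t'$ allows the letters $q_{t+1},\dots,q_{t'}$ to be deleted.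

\begin{lemma}\label{lem:bounded}
Let $Q$ be a scale in $G$ and $U\subseteq G^0$. The following are equivalent:
\begin{enumerate}
\item[(i)] $\langle Q|_U\rangle$ is relatively compact in $G$;
\item[(ii)] there is $N\ge1$ with $|\langle Q|_U\rangle\cap s^{-1}(x)|\le N$ for all $x\in G^0$;
\item[(iii)] $U$ is $Q$-bounded.
\end{enumerate}
\end{lemma}

\begin{proof}
(i)$\Rightarrow$(ii). The closure of $\langle Q|_U\rangle$ is covered by finitely many, say $N$, open sets on which $s$ is injective, and each meets $s^{-1}(x)$ in at most one point.

(ii)$\Rightarrow$(iii). A minimal word of length $n$ has $n+1$ distinct partial products with one source, so $n+1\le N$ and its product lies in $Q^n\subseteq Q^N$.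

(iii)$\Rightarrow$(i). The set $Q^N$ is compact.
\end{proof}

Condition (iii) mentions only $Q$ and the product. So if $M\subseteq G$ is an open subgroupoid, the scales in $M$ are the scales in $G$ contained in $M$, and $Q$-boundedness means the same in $M$ and in $G$. This lets us pass freely between $G$ and the subgroupoids $\pi^{-1}(L)$.

To return from compact sets to open sets we need boundedness to survive a small enlargement. The obstruction to boundedness is a long word with distinct partial products, and in an \'etale groupoid such words form a compact set.

\begin{lemma}[Thickening]\label{lem:thick}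
Let $Q$ be a scale in $G$ and $F\subseteq G^0$ compact and $Q$-bounded. Then there is an open $Q$-bounded set $V\supseteq F$.
\end{lemma}

\begin{proof}
Take $N$ as in Lemma~\ref{lem:bounded}(ii) for $F$. The words $(q_1,\dots,q_N)$ of length $N$ in $Q$ form a compact set $\mathcal C\subseteq Q\times\dots\times Q$. Let $W\subseteq\mathcal C$ consist of the words whose partial products $g_0,\dots,g_N$ are pairwise distinct. In the space $\{(g,h):s(g)=s(h)\}$ the diagonal is open, because two arrows with the same source in an open set on which $s$ is injective are equal. The maps $(q_1,\dots,q_N)\mapsto(g_t,g_{t'})$ into this space are continuous, so $W$ is closed in $\mathcal C$, hence compact.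

For compact $C\subseteq G^0$ let $W_C$ be the closed set of words in $W$ with all vertices in $C$. Then $W_F=\emptyset$, since otherwise $\langle Q|_F\rangle$ would contain $N+1$ arrows with the same source. The compact neighborhoods $C$ of $F$ in $G^0$ are closed under finite intersections and, by (T1), have intersection $F$. Thus the sets $W_C$ have intersection $W_F=\emptyset$ and satisfy $W_C\cap W_{C'}=W_{C\cap C'}$; by compactness of $W$ some $W_C$ is empty. Let $V$ be the interior of this $C$. If a minimal word in $Q|_V$ had length at least $N$, its first $N$ letters would lie in $W_C$. Hence $\langle Q|_V\rangle\subseteq Q^N$.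
\end{proof}

\begin{remark}
Compactness of $F$ is needed. In $G_1$ orbits are countable and residue classes are uncountable, so one can choose inductively a point in each residue class, no two in the same orbit. The resulting dense set $F$ has $K_1|_F=F$, so it is $K_1$-bounded. If $V\supseteq F$ is open, then $V\cap(V-1)\cap\dots\cap(V-N)$ is dense and open, hence nonempty, for every $N$; so $V$ is not $K_1$-bounded.
\end{remark}

\begin{lemma}\label{lem:compactdef}
We have $\operatorname{dad}(G)\le d$ if and only if for every scale $Q$ in $G$ the unit set $X$ is a union of $d+1$ compact $Q$-bounded sets. In particular, $\operatorname{dad}(G)=0$ if and only if for every scale $Q$ there is $N$ with $\langle Q\rangle=Q^N$.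
\end{lemma}

\begin{proof}
Suppose $\operatorname{dad}(G)\le d$. By (T1) choose an open relatively compact $K\supseteq Q$, take $U_0,\dots,U_d$ as in Definition~\ref{def:dad}, and shrink them by (T5) to compact $F_i\subseteq U_i\cap X$ covering $X$. Then $\langle Q|_{F_i}\rangle\subseteq\langle K|_{U_i}\rangle$ is relatively compact, so $F_i$ is $Q$-bounded.

Conversely, given $K$, the set $Q=\overline K\cup\overline K^{-1}\cup s(\overline K)\cup r(\overline K)$ is a scale whose unit set contains $s(K)\cup r(K)$. Write the unit set as a union of compact $Q$-bounded sets $F_0,\dots,F_d$ and thicken them by Lemma~\ref{lem:thick} to open $Q$-bounded sets $U_i$. Then $\langle K|_{U_i}\rangle\subseteq\langle Q|_{U_i}\rangle$ is relatively compact.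

For $d=0$ the condition says that $X$ is $Q$-bounded, that is, $\langle Q\rangle\subseteq Q^N$ for some $N$; the reverse inclusion always holds.
\end{proof}

\begin{lemma}\label{lem:open}
\begin{enumerate}
\item[(a)] If $M\subseteq G$ is an open subgroupoid, then $\operatorname{dad}(M)\le\operatorname{dad}(G)$.
\item[(b)] If every scale in $G$ is contained in an open subgroupoid of dimension at most $d$, then $\operatorname{dad}(G)\le d$.
\item[(c)] If $L\subseteq G$ is an open subgroupoid that is relatively compact in $G$, then $\operatorname{dad}(L)=0$.
\end{enumerate}
\end{lemma}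

\begin{proof}
Parts (a) and (b) follow from Lemma~\ref{lem:compactdef}, because the condition imposed there on a scale $Q$ does not depend on the ambient groupoid. For (c), if $Q$ is a scale in $L$, then $\langle Q\rangle\subseteq L$ is relatively compact in $G$, so the unit set of $Q$ is $Q$-bounded by Lemma~\ref{lem:bounded}.
\end{proof}

The last lemma of this section connects finite dimension of the base with the subgroupoids $L$ in the definition of $\operatorname{dad}(\pi)$.

\begin{lemma}[Pieces]\label{lem:pieces}
Let $\operatorname{dad}(H)\le d<\infty$ and let $P$ be a scale in $H$ with unit set $Y$. There are compact sets $A_1,\dots,A_{d+1}$ with union $Y$ and open subgroupoids $L_1,\dots,L_{d+1}$, relatively compact in $H$, with $P|_{A_i}\subseteq L_i$.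
\end{lemma}

\begin{proof}
Choose an open relatively compact $K\supseteq P$. By Definition~\ref{def:dad} there are open $U_1,\dots,U_{d+1}\subseteq H^0$ covering $s(K)\cup r(K)\supseteq Y$ with $L_i=\langle K|_{U_i}\rangle$ relatively compact. The set $K|_{U_i}$ is open, so $L_i$ is open by (T4). Shrink by (T5) to compact $A_i\subseteq U_i\cap Y$ covering $Y$. Then $P|_{A_i}\subseteq K|_{U_i}\subseteq L_i$.
\end{proof}

\section{Covers of high multiplicity}\label{sec:mult}

If $d+1$ bounded sets cover the unit set once, each additional set should raise the multiplicity by one. The step from two sets to three in $G_1$ shows how. Start with two sets $C_1,C_2$ covering the unit set and enlarge each by one step to overlapping sets $V_1,V_2$. Points in the overlap are already covered twice. The remaining points form a set $E$, which must be the third set. A point of $E$ in $V_1$ misses $V_2$, so it lies in $C_1$, so its neighbors lie in $V_1$; a walk in $E$ that starts in $V_1$ stays there. Thus $E$ is bounded if $V_1$ and $V_2$ are. The enlarged sets are bounded at scale $Q$ provided the original ones are bounded at scale $Q^3$, and for this reason the induction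 runs over all scales at once.

\begin{proposition}\label{prop:mult}
Let $\operatorname{dad}(G)\le d<\infty$, let $k\ge d+1$, and let $Q$ be a scale in $G$ with unit set $X$. There are compact $Q$-bounded sets $F_1,\dots,F_k\subseteq X$ such that every $x\in X$ lies in at least $k-d$ of them.
\end{proposition}

\begin{proof}
We use induction on $k$, for all scales simultaneously. The case $k=d+1$ is Lemma~\ref{lem:compactdef}. Assume the statement for $k$ and apply it to the scale $Q^3$, whose unit set is $X$. This gives compact $C_1,\dots,C_k\subseteq X$ covering each point at least $k-d$ times, and $N$ with $\langle Q^3|_{C_i}\rangle\subseteq Q^{3N}$ for all $i$.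

\emph{Enlarging by one step.} Let $C_i^+=r(Q\cap s^{-1}(C_i))$, a compact set with $C_i\subseteq C_i^+\subseteq X$. We claim that $C_i^+$ is $Q$-bounded. Let $g=q_n\cdots q_1$ be a word with vertices $y_0,\dots,y_n\in C_i^+$, and choose $h_t\in Q$ with $s(h_t)\in C_i$ and $r(h_t)=y_t$. Then
\[
g=h_n\,(h_n^{-1}q_nh_{n-1})\cdots(h_1^{-1}q_1h_0)\,h_0^{-1}.
\]
Each factor $h_t^{-1}q_th_{t-1}$ lies in $Q^3$ and goes from $s(h_{t-1})\in C_i$ to $s(h_t)\in C_i$. Hence $g\in Q\,Q^{3N}Q\subseteq Q^{3N+2}$. By Lemma~\ref{lem:thick} there are open $Q$-bounded sets $V_i\supseteq C_i^+$.

\emph{The new set.} Let $E$ be the set of $x\in X$ lying in at most $k-d$ of $V_1,\dots,V_k$. Its complement in $X$ is open in $X$, so $E$ is compact. For $x\in E$ put $S(x)=\{i:x\in V_i\}$. It has at most $k-d$ elements and contains $\{i:x\in C_i\}$, which has at least $k-d$. Therefore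
\[
S(x)=\{i:x\in C_i\}\quad\text{and}\quad|S(x)|=k-d .
\]
Let $q\in Q|_E$ go from $x$ to $y$. For $i\in S(x)$ we have $x\in C_i$, hence $y\in C_i^+\subseteq V_i$. So $S(x)\subseteq S(y)$, and the two sets are equal because they have the same size. Thus $S$ is constant along every word in $Q|_E$, and it is nonempty since $k-d\ge1$. All vertices of such a word therefore lie in one $V_i$, which gives $\langle Q|_E\rangle\subseteq\bigcup_i\langle Q|_{V_i}\rangle$. So $E$ is $Q$-bounded, and Lemma~\ref{lem:thick} provides an open $Q$-bounded set $V_{k+1}\supseteq E$.

A point of $X\setminus E$ lies in at least $k+1-d$ of $V_1,\dots,V_k$. A point of $E$ lies in $k-d$ of them and in $V_{k+1}$. Shrinking $V_1,\dots,V_{k+1}$ by (T5) completes the induction.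
\end{proof}

\section{Gluing over the base and the proof of Theorem~\ref{thm:A}}\label{sec:gluing}

Let $m=\operatorname{dad}(\pi)$ and $d=\operatorname{dad}(H)$ be finite and let $Q$ be a scale in $G$ with unit set $X$. The direct approach loses too much. Lemma~\ref{lem:pieces} for $\pi(Q)$ gives pieces $A_i$ and subgroupoids $L_i$ of dimension zero. With $X_i=X\cap\pi^{-1}(A_i)$, the set $Q|_{X_i}$ is a scale in $\pi^{-1}(L_i)$, so $X_i$ is a union of $m+1$ compact $Q$-bounded sets. This yields $(m+1)(d+1)$ sets in all, like the four products in Section~\ref{sec:odometer}.

A second attempt takes $Y_1,\dots,Y_k$ from Proposition~\ref{prop:mult}, chooses for each $j$ a cover of multiplicity $k-m$ of the part of $X$ over $Y_j$, and keeps its $j$-th member. This fails as well: the members kept come from different covers, so nothing is known about their multiplicity. We need one family $B_1,\dots,B_k$ on all of $X$. It will be assembled from families over pieces $A_i$ that do not depend on $j$, and the following lemma says when a union of two bounded sets is bounded.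

\begin{lemma}[Unions]\label{lem:union}
Let $Q$ be a scale with unit set $X$, let $D,B\subseteq X$, and let $n\ge0$ satisfy $\langle Q|_D\rangle\subseteq Q^n$. Let $Q'\subseteq Q^{n+2}$ be a scale such that $B$ is $Q'$-bounded and
\begin{equation}\label{eq:excursion}
g\in Q^{n+2}\cap\langle Q|_{D\cup B}\rangle,\quad s(g),r(g)\in B\quad\Longrightarrow\quad g\in Q'.
\end{equation}
Then $D\cup B$ is $Q$-bounded.
\end{lemma}

\begin{proof}
Choose $N$ with $\langle Q'|_B\rangle\subseteq (Q')^N\subseteq Q^{(n+2)N}$. Let $g=q_a\cdots q_1$ be a word in $Q|_{D\cup B}$ with vertices $x_0,\dots,x_a$. If no vertex lies in $B$, then $g\in Q^n$. Otherwise let $t_1<\dots<t_l$ be the indices of the vertices in $B$; all other vertices lie in $D$.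

Consider the subword from $x_{t_u}$ to $x_{t_{u+1}}$. Either it is a single letter, or it is a letter, followed by a word (possibly of length $0$) with vertices in $D$, followed by a letter. In both cases its product lies in $Q^{n+2}$, and then in $Q'|_B$ by \eqref{eq:excursion}. Hence the part of $g$ from $x_{t_1}$ to $x_{t_l}$ lies in $Q^{(n+2)N}$; for $l=1$ it is a unit in $X$. The part before $x_{t_1}$ is a unit, or a word with vertices in $D$ followed by the letter $q_{t_1}$; so it lies in $Q^{n+1}$. The part after $x_{t_l}$ is a unit, or the letter $q_{t_l+1}$ followed by a word with vertices in $D$; so it lies in $Q^{n+1}$. Altogether $g\in Q^{(n+2)N+2n+2}$.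
\end{proof}

With $Q'=Q^{n+2}$ the lemma says that $D\cup B$ is $Q$-bounded if $B$ is bounded at the scale of the excursions through $D$. We cannot take this $Q'$: an excursion that leaves the part of $X$ over $A_i$ and returns to it may have its image outside $L_i$, where the hypothesis on $\pi$ says nothing. The sets $Y_j$ resolve this. A word with vertices over $Y_j$ maps into $\langle\pi(Q)|_{Y_j}\rangle$, and these subgroupoids lie in one scale $P'$. If the pieces $A_i$ are chosen for $P'$, then every relevant excursion maps into $P'|_{A_i}\subseteq L_i$, whatever $j$ is.

\begin{proposition}[Gluing]\label{prop:glue}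
Let $\pi\colon G\to H$ be a continuous homomorphism, $Q$ a scale in $G$ with unit set $X$, and $Y=\pi(X)$. Let $m\ge0$ and $k\ge m+1$. Suppose given
\begin{enumerate}
\item[(a)] compact sets $Y_1,\dots,Y_k\subseteq Y$ and a scale $P'$ in $H$ with unit set $Y$ such that $\langle\pi(Q)|_{Y_j}\rangle\subseteq P'$ for all $j$;
\item[(b)] compact sets $A_1,\dots,A_p$ with union $Y$ and open subgroupoids $L_i\subseteq H$ with $P'|_{A_i}\subseteq L_i$ and $\operatorname{dad}(\pi^{-1}(L_i))\le m$ for all $i$.
\end{enumerate}
Then there are compact sets $B_1,\dots,B_k\subseteq X$ such that every $x\in X$ lies in at least $k-m$ of them and $B_j\cap\pi^{-1}(Y_j)$ is $Q$-bounded for every $j$.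
\end{proposition}

\begin{proof}
The sets $X_i=X\cap\pi^{-1}(A_i)$ are compact and cover $X$. For $i=1,\dots,p$ we construct, in this order, compact sets $B^i_1,\dots,B^i_k\subseteq X_i$ such that every $x\in X_i$ lies in at least $k-m$ of them and the sets
\[
D^i_j=\pi^{-1}(Y_j)\cap(B^1_j\cup\dots\cup B^i_j)\qquad(1\le j\le k)
\]
are $Q$-bounded. Put $D^0_j=\emptyset$.

Suppose the stages before $i$ are done, and choose $n$ with $\langle Q|_{D^{i-1}_j}\rangle\subseteq Q^n$ for all $j$. Define
\[
Q_i=\{g\in Q^{n+2}:\ \pi(g)\in P',\ s(g),r(g)\in X_i\}.
\]
This is a closed subset of $Q^{n+2}$, hence compact. It is symmetric because $Q^{n+2}$ and $P'$ are. It contains $X_i$, since $X_i\subseteq X\subseteq Q^{n+2}$ and $\pi(X_i)\subseteq Y\subseteq P'$. So $Q_i$ is a scale with unit set $X_i$. For $g\in Q_i$, source and range of $\pi(g)$ lie in $\pi(X_i)\subseteq A_i$, so $\pi(g)\in P'|_{A_i}\subseteq L_i$. Thus $Q_i$ is a scale in $\pi^{-1}(L_i)$, a groupoid of dimension at most $m$. Proposition~\ref{prop:mult} gives compact $Q_i$-bounded sets $B^i_1,\dots,B^i_k\subseteq X_i$ covering each point of $X_i$ at least $k-m$ times.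

Fix $j$ and apply Lemma~\ref{lem:union} with $D=D^{i-1}_j$, $B=B^i_j\cap\pi^{-1}(Y_j)$ and $Q'=Q_i$, so that $D\cup B=D^i_j$. The set $B$ is $Q_i$-bounded as a subset of $B^i_j$. To check \eqref{eq:excursion}, let $g\in Q^{n+2}$ be the product of a word in $Q|_{D^i_j}$ with $s(g),r(g)\in B\subseteq X_i$. The image of the word under $\pi$ is a word in $\pi(Q)$ with vertices in $Y_j$, so $\pi(g)\in P'$ by (a). Hence $g\in Q_i$, and $D^i_j$ is $Q$-bounded. This completes stage $i$.

Let $B_j=B^1_j\cup\dots\cup B^p_j$. Each $x\in X$ lies in some $X_i$, hence in at least $k-m$ of the $B^i_j\subseteq B_j$, and $B_j\cap\pi^{-1}(Y_j)=D^p_j$ is $Q$-bounded.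
\end{proof}

The scale $Q_i$ does not depend on $j$; this is why a single application of Proposition~\ref{prop:mult} serves all indices and the multiplicity is preserved. The number $p$ of pieces affects only the final bound on word length, not the number $k$ of sets.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We may assume that $m=\operatorname{dad}(\pi)$ and $d=\operatorname{dad}(H)$ are finite. Put $k=m+d+1$. Let $Q$ be a scale in $G$ with unit set $X$, and let $P=\pi(Q)$, a scale in $H$ with unit set $Y=\pi(X)$.

\emph{The base family.} Proposition~\ref{prop:mult} for $H$, $P$ and $k$ gives compact $P$-bounded sets $Y_1,\dots,Y_k\subseteq Y$ covering each point of $Y$ at least $k-d=m+1$ times. Choose $N$ with $\langle P|_{Y_j}\rangle\subseteq P':=P^N$ for all $j$. Then $P'$ is a scale with unit set $Y$.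

\emph{The pieces.} Lemma~\ref{lem:pieces} for the larger scale $P'$ gives compact $A_1,\dots,A_{d+1}$ with union $Y$ and open relatively compact subgroupoids $L_i\supseteq P'|_{A_i}$. By Lemma~\ref{lem:open}(c), $\operatorname{dad}(L_i)=0$, so $\operatorname{dad}(\pi^{-1}(L_i))\le m$ by definition of $\operatorname{dad}(\pi)$.

\emph{The fiber family.} Proposition~\ref{prop:glue} gives compact $B_1,\dots,B_k\subseteq X$ covering each point of $X$ at least $k-m=d+1$ times, such that the compact sets $F_j=B_j\cap\pi^{-1}(Y_j)$ are $Q$-bounded.

\emph{Counting.} Let $x\in X$. At least $m+1$ indices $j$ satisfy $\pi(x)\in Y_j$ and at least $d+1$ satisfy $x\in B_j$. Since $(m+1)+(d+1)>k$, some $j$ satisfies both, and $x\in F_j$. So $X$ is the union of $m+d+1$ compact $Q$-bounded sets, and Lemma~\ref{lem:compactdef} gives $\operatorname{dad}(G)\le m+d$.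
\end{proof}

\begin{remark}
The hypothesis $\operatorname{dad}(H)\le d$ enters twice: with its exact value for the base family at scale $P$, and only as finiteness for the pieces at scale $P'$. Local injectivity of $s$ is used in Lemmas~\ref{lem:bounded} and~\ref{lem:thick}, and local compactness through (T1). Of $\pi$ we use only that it is a continuous homomorphism: images of scales are scales, and preimages of closed or open sets are closed or open. It need not be surjective, open or proper.
\end{remark}

\section{The dimension of a homomorphism}\label{sec:B}

We prove parts (1)--(5) of Theorem~\ref{thm:B}.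

\begin{proof}[Proof of \textup{(1)}]
Let $L\subseteq J$ be an open subgroupoid with $\operatorname{dad}(L)=0$, and let $\pi'\colon(\rho\pi)^{-1}(L)\to\rho^{-1}(L)$ be the restriction of $\pi$. An open subgroupoid $L'$ of $\rho^{-1}(L)$ is an open subgroupoid of $H$, and $(\pi')^{-1}(L')=\pi^{-1}(L')$. Hence $\operatorname{dad}(\pi')\le\operatorname{dad}(\pi)$, and Theorem~\ref{thm:A} for $\pi'$ gives
\[
\operatorname{dad}((\rho\pi)^{-1}(L))\le\operatorname{dad}(\pi')+\operatorname{dad}(\rho^{-1}(L))\le\operatorname{dad}(\pi)+\operatorname{dad}(\rho).
\]
Take the supremum over $L$. If $J$ is the trivial group, the only nonempty $L$ is $J$, so $\operatorname{dad}(\rho)=\operatorname{dad}(H)$ and $\operatorname{dad}(\rho\pi)=\operatorname{dad}(G)$.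
\end{proof}

\begin{proof}[Proof of \textup{(2)}]
Each $\pi^{-1}(L)$ is an open subgroupoid of $G$, so the first inequality is Lemma~\ref{lem:open}(a). The second is Theorem~\ref{thm:A}. If $\operatorname{dad}(H)=0$ the two bounds coincide.
\end{proof}

\begin{proof}[Proof of \textup{(3)}]
Let $\mu$ be the supremum over relatively compact open subgroupoids. These have dimension zero by Lemma~\ref{lem:open}(c), so $\mu\le\operatorname{dad}(\pi)$. For the converse assume $\mu<\infty$, let $L\subseteq H$ be an open subgroupoid with $\operatorname{dad}(L)=0$, and let $Q$ be a scale in $\pi^{-1}(L)$. Lemma~\ref{lem:pieces}, applied in $L$ with $d=0$ to the scale $\pi(Q)$, gives an open subgroupoid $L'\supseteq\pi(Q)$ of $L$ contained in a compact subset of $L$. Then $L'$ is open and relatively compact in $H$, so $Q$ lies in the open subgroupoid $\pi^{-1}(L')$ of $\pi^{-1}(L)$, which has dimension at most $\mu$. Lemma~\ref{lem:open}(b) gives $\operatorname{dad}(\pi^{-1}(L))\le\mu$.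
\end{proof}

For (4) the gluing proposition is used a second time. In a principal groupoid a scale contains no arrow other than a unit between two points that are close enough to each other. So a cover by small pieces reduces everything to the kernel, and the number of pieces costs nothing.

\begin{proof}[Proof of \textup{(4)}]
The unit space $H^0$ is an open subgroupoid by (T3), and it has dimension zero as a space. Hence $\operatorname{dad}(\ker\pi)\le\operatorname{dad}(\pi)$.

For the converse let $m=\operatorname{dad}(\ker\pi)<\infty$, let $L\subseteq H$ be an open subgroupoid with $\operatorname{dad}(L)=0$, and let $Q$ be a scale in $\pi^{-1}(L)$ with unit set $X$. Put $P=\pi(Q)\subseteq L$ and $Y=\pi(X)$. By Lemma~\ref{lem:compactdef}, $P':=\langle P\rangle=P^N$ for some $N$, so $P'$ is a scale with unit set $Y$. The set $P'\setminus H^0$ is compact because $H^0$ is open. Its image under $(r,s)$ is a compact subset of $Y\times Y$, and it misses the diagonal because $H$ is principal; this is the only use of that hypothesis. So each $y\in Y$ has a neighborhood $O$ in $Y$ with $O\times O$ disjoint from this image, and by (T1) a compact neighborhood $A\subseteq O$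 in $Y$, for which $P'|_A\subseteq H^0$. Finitely many such sets $A_1,\dots,A_p$ cover $Y$.

Apply Proposition~\ref{prop:glue} with $k=m+1$, $Y_j=Y$ for all $j$, and $L_i=H^0$ for all $i$. It gives compact $B_1,\dots,B_{m+1}$ covering $X$ such that $B_j=B_j\cap\pi^{-1}(Y)$ is $Q$-bounded. By Lemma~\ref{lem:compactdef}, $\operatorname{dad}(\pi^{-1}(L))\le m$. Thus $\operatorname{dad}(\pi)\le m$. The last assertion is Theorem~\ref{thm:A}.
\end{proof}

\begin{proof}[Proof of \textup{(5)}]
Let $L\subseteq H$ be an open relatively compact subgroupoid and $Q$ a scale in $\pi^{-1}(L)$ with unit set $X$. Then $\langle Q\rangle\subseteq G|_X\cap\pi^{-1}(\overline L)$, and this set is compact by the hypothesis for $C=X$. By Lemma~\ref{lem:bounded}, $X$ is $Q$-bounded, so $\operatorname{dad}(\pi^{-1}(L))=0$ by Lemma~\ref{lem:compactdef}. Part (3) gives $\operatorname{dad}(\pi)=0$, and Theorem~\ref{thm:A} gives $\operatorname{dad}(G)\le\operatorname{dad}(H)$.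
\end{proof}

\section{Products and sharpness}\label{sec:sharp}

A product of two groupoids, with coordinatewise operations and the product topology, is again locally compact, Hausdorff and \'etale, and the projections are continuous homomorphisms. The product inequality follows by applying Theorem~\ref{thm:A} twice, starting from factors of dimension zero.

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(6)}]
Let $\operatorname{dad}(L')=\operatorname{dad}(L)=0$ and let $Q$ be a scale in $L'\times L$. Its projections $Q_1,Q_2$ are scales, $\langle Q_1\rangle$ and $\langle Q_2\rangle$ are compact by Lemma~\ref{lem:compactdef}, and $\langle Q\rangle\subseteq\langle Q_1\rangle\times\langle Q_2\rangle$. By Lemmas~\ref{lem:bounded} and~\ref{lem:compactdef}, $\operatorname{dad}(L'\times L)=0$.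

Now let $G$ be arbitrary and $\operatorname{dad}(L)=0$. Under the projection $G\times L\to G$ the preimage of an open subgroupoid $L'$ of dimension zero is $L'\times L$. So this projection has dimension zero, and Theorem~\ref{thm:A} gives $\operatorname{dad}(G\times L)\le\operatorname{dad}(G)$.

Finally, under the projection $p\colon G\times H\to H$ the preimage of an open subgroupoid $L$ of dimension zero is $G\times L$. Hence
\begin{equation}\label{eq:proj}
\operatorname{dad}(p)\le\operatorname{dad}(G),
\end{equation}
and Theorem~\ref{thm:A} gives $\operatorname{dad}(G\times H)\le\operatorname{dad}(G)+\operatorname{dad}(H)$.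
\end{proof}

Sharpness needs a lower bound for the groupoids $G_n$ of Section~\ref{sec:odometer}, and we obtain it by restricting a cover to one orbit. An \emph{$R$-chain} in a set $\Gamma\subseteq\mathbb Z^n$ is a sequence $\gamma_0,\dots,\gamma_l\in\Gamma$ with $\|\gamma_{t+1}-\gamma_t\|_\infty\le R$ for all $t$. The \emph{asymptotic dimension} $\operatorname{asdim}\mathbb Z^n$ is the least $e$ with the following property: for every $R$ there are subsets $\Gamma_0,\dots,\Gamma_e$ covering $\mathbb Z^n$ and a constant $R'$ such that the endpoints of every $R$-chain in a single $\Gamma_i$ are at distance at most $R'$. We use the fact that $\operatorname{asdim}\mathbb Z^n=n$; see \cite{Gromov} and also \cite{Roe}.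

\begin{lemma}\label{lem:Gn}
For every $n\ge0$ we have $\operatorname{dad}(G_n)=n$.
\end{lemma}

\begin{proof}
The point $G_0$ has dimension zero. Since $G_n=G_{n-1}\times G_1$, Example~\ref{ex:G1}, Theorem~\ref{thm:B}(6) and induction give $\operatorname{dad}(G_n)\le n$.

Let $e=\operatorname{dad}(G_n)$ and $R\ge1$. Definition~\ref{def:dad} for $K_R$ gives open sets $U_0,\dots,U_e$ covering $\mathbb Z_2^n$ and $R'$ with $\langle K_R|_{U_i}\rangle\subseteq K_{R'}$ for all $i$. Fix $x\in\mathbb Z_2^n$ and put $\Gamma_i=\{\gamma\in\mathbb Z^n:x+\gamma\in U_i\}$. These sets cover $\mathbb Z^n$. If $\gamma_0,\dots,\gamma_l$ is an $R$-chain in $\Gamma_i$, the arrows $(\gamma_{t+1}-\gamma_t,\,x+\gamma_t)$ lie in $K_R|_{U_i}$ and are composable with product $(\gamma_l-\gamma_0,\,x+\gamma_0)$. Hence $\|\gamma_l-\gamma_0\|_\infty\le R'$. As $R$ was arbitrary, $n=\operatorname{asdim}\mathbb Z^n\le e$.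
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(7)}]
Let $\pi\colon G_{m+d}=G_m\times G_d\to G_d$ be the projection. By Lemma~\ref{lem:Gn}, domain and target have dimensions $m+d$ and $d$. Inequality \eqref{eq:proj} gives $\operatorname{dad}(\pi)\le\operatorname{dad}(G_m)=m$, and Theorem~\ref{thm:A} gives $m+d\le\operatorname{dad}(\pi)+d$. Hence $\operatorname{dad}(\pi)=m$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Boenicke}
Christian B\"onicke, \emph{On the dynamic asymptotic dimension of \'etale groupoids}, arXiv:2307.07309 (2023).

\bibitem{Gromov}
Gromov, \emph{Asymptotic invariants of infinite groups}.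

\bibitem{Roe}
Roe, \emph{Lectures on Coarse Geometry}.

\end{thebibliography}
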